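# When the end space of a connectoid is not the end space of a graph

A connectoid is a set together with a notion of "finite connected subset". This is enough structure to speak of components, of "going to infinity", and hence of ends. Every undirected graph gives a connectoid, and so does every digraph, through strong connectivity. The following question is from Nathan Bowler and Florian Reich, "Connectoids I: a universal end space theory", arXiv:2405.14704 (2024).

*Is there, for every connectoid $(S,\mathcal C)$, an undirected graph $G$ such that the end spaces $\Omega(S,\mathcal C)$ and $\Omega(G)$ are homeomorphic?*

If $S$ is countable, the answer is yes, and even a tree suffices. In general the answer is no, and a counterexample exists already with $|S|=\aleph_1$. We work in ZFC, and graphs are simple.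

## 1. Countable connectoids have tree end spaces

### 1.1 Connectoids, necklaces and ends

**Definition (connectoid).** Let $S$ be a set and $\mathcal F$ a set of finite subsets of $S$ such that

- (i) if $F,F'\in\mathcal F$ and $F\cap F'\ne\emptyset$, then $F\cup F'\in\mathcal F$;
- (ii) $\{s\}\in\mathcal F$ for every $s\in S$, and $\emptyset\in\mathcal F$.

A set $C\subseteq S$ is *connected* if for all $x,y\in C$ there is $F\in\mathcal F$ with $F\subseteq C$ and $x,y\in F$. If $\mathcal C$ is the set of connected sets, $(S,\mathcal C)$ is the *connectoid induced by* $\mathcal F$.

The finite connected sets are exactly the members of $\mathcal F$. Members of $\mathcal F$ are clearly connected. Conversely, let $C$ be finite, nonempty and connected, and fix $x\in C$. Choose for each $y\in C$ a set $F_y\in\mathcal F$ with $x,y\in F_y\subseteq C$. By (i), the union $C$ of these finitely many sets, which all contain $x$, is in $\mathcal F$.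

*Examples.* For a graph $G$ take $S=V(G)$ and let $\mathcal F$ consist of the vertex sets of finite connected subgraphs, together with $\emptyset$. For a digraph $D$ take $S=V(D)$ and let $\mathcal F$ consist of the finite sets inducing a strongly connected subdigraph, together with $\emptyset$. Here (i) holds because two strongly connected sets with a common vertex have strongly connected union. In this second case the connected sets are exactly the sets inducing strongly connected subdigraphs: if $C$ is such a set and $x,y\in C$, then a directed path from $x$ to $y$ in $C$ and one back from $y$ to $x$ together have a finite strongly connected vertex set. The other direction is immediate from the definition.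

The two kinds of connectoid behave differently under deletion. In the undirected triangle on $a,b,c$, deleting $b$ leaves $\{a,c\}$ connected. In the directed triangle $a\to b\to c\to a$, deleting $b$ leaves two components $\{a\}$ and $\{c\}$, since $c\to a$ has no way back. We shall exploit this later.

**Definition (component, necklace, tail).** For $A\subseteq S$, a *component* of $A$ is a maximal nonempty connected subset of $A$, and $\mathcal K(A)$ is the set of components. A *necklace* is an infinite set $N=\bigcup_{i\in\mathbb N}F_i$, where the $F_i$ are nonempty finite connected sets with $F_i\cap F_j\neq\emptyset$ if and only if $|i-j|\le 1$. Its *tails* are the sets $\bigcup_{i\ge n}F_i$.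

**Lemma 1.**

- (a) Two connected sets that intersect have connected union.
- (b) For every $A\subseteq S$ the components of $A$ partition $A$, and every nonempty connected subset of $A$ lies in exactly one of them.
- (c) Every tail of a necklace is connected and infinite, and for every finite $X\subseteq S$ some tail avoids $X$.

*Proof.* (a) Let $z\in C\cap C'$, $x\in C$ and $y\in C'$. Take $F,F'\in\mathcal F$ with $x,z\in F\subseteq C$ and $z,y\in F'\subseteq C'$. Then $F\cup F'\in\mathcal F$ by (i), it lies in $C\cup C'$, and it contains $x$ and $y$. Pairs inside $C$ or inside $C'$ are clear.

(b) For $a\in A$ let $C_a$ be the union of all connected subsets of $A$ that contain $a$; one of them is $\{a\}$. Any two points of $C_a$ lie in the union of two connected sets both containing $a$, which is connected by (a). So $C_a$ is connected, and it is a maximal connected subset of $A$. By (a), distinct maximal connected sets are disjoint. A nonempty connected subset of $A$ lies in $C_a$ for each of its points $a$.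

(c) If $x\in F_i$ and $y\in F_j$ with $n\le i\le j$, then $F_i\cup F_{i+1}\cup\dots\cup F_j\in\mathcal F$ by repeated use of (i). So the tail $\bigcup_{i\ge n}F_i$ is connected. It is infinite because $F_n,F_{n+2},F_{n+4},\dots$ are nonempty and pairwise disjoint. Each point of $S$ lies in at most two of the $F_i$, because any two indices of sets containing it differ by at most $1$. So a finite $X$ meets only finitely many $F_i$, and a late tail avoids $X$. $\square$

By Lemma 1, given a necklace $N$ and a finite $X$, the tails of $N$ avoiding $X$ all lie in the same component of $S\setminus X$.

**Definition (end, end space).** Two necklaces are *equivalent* if for every finite $X\subseteq S$ their tails avoiding $X$ lie in the same component of $S\setminus X$. The *ends* are the equivalence classes, and $\Omega(S,\mathcal C)$ is the set of ends. For an end $\omega$ and a finite $X$, let $K(X,\omega)$ be the component of $S\setminus X$ containing tails of the necklaces in $\omega$, and let $\Omega(X,\omega)$ be the set of ends $\omega'$ with $K(X,\omega')=K(X,\omega)$. The topology on $\Omega(S,\mathcal C)$ is generated by the sets $\Omega(X,\omega)$.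

For a graph $G$, the end space $\Omega(G)$ is the usual one. Ends are classes of rays, two rays being equivalent if for every finite $X$ they have tails in the same component of $G-X$. The sets $K(X,\omega)$ and $\Omega(X,\omega)$ are defined as above. Both for graphs and for connectoids, if $X\subseteq X'$ are finite, then $K(X',\omega)$ is connected, avoids $X$ and contains tails of $\omega$, so
$$K(X',\omega)\subseteq K(X,\omega)\qquad (X\subseteq X'). \tag{1}$$
If $\omega'\in\Omega(X\cup X',\omega)$, then by (1) the set $K(X\cup X',\omega)=K(X\cup X',\omega')$ lies in both $K(X,\omega)$ and $K(X,\omega')$, so these are equal; likewise for $X'$. Hence $\Omega(X\cup X',\omega)\subseteq\Omega(X,\omega)\cap\Omega(X',\omega)$. Also $\Omega(X,\omega')=\Omega(X,\omega)$ whenever $\omega'\in\Omega(X,\omega)$. It follows that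
$$\text{the sets } \Omega(X,\omega),\ X \text{ finite, form a neighborhood base of open sets at } \omega. \tag{2}$$

*Example (graphs).* For the connectoid of a graph $G$ we recover $\Omega(G)$. A ray $v_0v_1\dots$ is a necklace via the sets $\{v_i,v_{i+1}\}$, and two rays are equivalent as rays exactly when they are equivalent as necklaces. Every necklace $N=\bigcup F_i$ is equivalent to a ray. To see this, pick $p_i\in F_i\cap F_{i+1}$ and paths in $G[F_{i+1}]$ from $p_i$ to $p_{i+1}$. The union of these paths is connected. It is infinite since it meets every $F_i$. It has all degrees at most $4$, since each vertex lies in at most two of the $F_i$. So it contains a ray, by König's lemma. All but finitely many vertices of that ray lie in any given tail of $N$, so the ray and $N$ are equivalent. The basic open sets agree as well.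

*Example (complete digraph).* Let $V$ be infinite, with arcs $u\to v$ for all distinct $u,v\in V$. Every subset is connected, so $V\setminus X$ is the only component of $V\setminus X$, and there is exactly one end. Every sequence of distinct vertices $v_0,v_1,\dots$ gives a necklace in it, via the sets $\{v_i,v_{i+1}\}$.

### 1.2 The tree of components

**Theorem 2.** If $S$ is countable, then $\Omega(S,\mathcal C)$ is homeomorphic to the end space of a tree.

The idea is to delete larger and larger finite sets and to record in a tree how the components split.

*Proof.* Write $S=\bigcup_{n\in\mathbb N}U_n$ with $\emptyset=U_0\subseteq U_1\subseteq\cdots$, all $U_n$ finite.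

**Step 1 (the tree and its topology).** This step builds the target space. Let $T$ have a root $r$ and vertices $(n,K)$ for $n\ge 0$ and $K\in\mathcal K(S\setminus U_n)$. Join $r$ to all $(0,K)$, and join $(n,K)$ to $(n+1,K')$ whenever $K'\subseteq K$. By Lemma 1(b), each $K'\in\mathcal K(S\setminus U_{n+1})$ lies in exactly one component of $S\setminus U_n$, so each vertex other than $r$ has exactly one parent and $T$ is a tree. Its ends correspond to the rays from $r$, that is, to the sequences $K_0\supseteq K_1\supseteq\cdots$ with $K_n\in\mathcal K(S\setminus U_n)$.

For a vertex $t\ne r$, the ends whose ray from $r$ contains $t$ form a basic open set: delete the parent of $t$. Such sets form a base. Indeed, given an end $\rho$ and a finite $X\subseteq V(T)$, take $t$ on the ray of $\rho$ higher than all of $X$. The part of $T$ above and including $t$ is connected and avoids $X$, so it lies in $K(X,\rho)$.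

**Step 2 (the map).** This step assigns a branch of $T$ to each end. Put $K_n(\omega)=K(U_n,\omega)$ and $\varphi(\omega)=(K_n(\omega))_{n\in\mathbb N}$. By (1) this is a decreasing sequence, so $\varphi(\omega)$ is an end of $T$. We record the property used below:
$$K_n(\omega)\in\mathcal K(S\setminus U_n)\text{ contains a tail of every necklace in }\omega. \tag{3}$$

**Step 3 (injectivity).** We show that the branch determines the end. Let $\varphi(\omega)=\varphi(\omega')$ and let $X$ be finite. Then $X\subseteq U_n$ for some $n$. The connected set $K_n(\omega)=K_n(\omega')$ avoids $X$ and, by (3), contains tails of the necklaces of both ends. So $K(X,\omega)=K(X,\omega')$. As $X$ was arbitrary, $\omega=\omega'$.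

**Step 4 (surjectivity).** We build a necklace along a given branch $K_0\supseteq K_1\supseteq\cdots$. Since $\bigcap_nK_n\subseteq\bigcap_n(S\setminus U_n)=\emptyset$ and the $K_n$ decrease, every finite set is disjoint from $K_n$ for all large $n$. Let $n_0=0$ and $p_0\in K_0$. Given $n_0<\dots<n_i$, points $p_0,\dots,p_i$ with $p_j\in K_{n_j}$, and finite sets $F_0,\dots,F_{i-1}$, choose

- $n_{i+1}>n_i$ with $K_{n_{i+1}}\cap(F_0\cup\dots\cup F_{i-1})=\emptyset$,
- a point $p_{i+1}\in K_{n_{i+1}}$,
- a finite connected set $F_i\subseteq K_{n_i}$ containing $p_i$ and $p_{i+1}$; this exists since $K_{n_i}$ is connected and contains both points.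

Then $p_{i+1}\in F_i\cap F_{i+1}$. If $j\ge i+2$, then $F_j\subseteq K_{n_j}\subseteq K_{n_{i+2}}$, and $K_{n_{i+2}}$ was chosen disjoint from $F_0\cup\dots\cup F_i$; so $F_j\cap F_i=\emptyset$. The set $N=\bigcup F_i$ is infinite because $F_0,F_2,F_4,\dots$ are nonempty and pairwise disjoint. So $N$ is a necklace. Its tail $\bigcup_{j\ge i}F_j$ lies in $K_{n_i}$, so $N$ has a tail in every $K_n$. Let $\omega$ be its end. By (3), $K_n(\omega)$ contains a tail of $N$, and so does $K_n$. Two tails of $N$ intersect, so these two components of $S\setminus U_n$ are equal. Hence $\varphi(\omega)=(K_n)_n$.

**Step 5 (continuity).** By Step 1 we must show that $\{\omega:K_n(\omega)=K\}$ is open for all $n$ and $K\in\mathcal K(S\setminus U_n)$. If $\omega$ is in this set, then the set is exactly $\Omega(U_n,\omega)$, which is open.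

**Step 6 (openness).** Let $O$ be open and $\omega\in O$. By (2) there is a finite $X$ with $\Omega(X,\omega)\subseteq O$. Pick $n$ with $X\subseteq U_n$. If $K_n(\omega')=K_n(\omega)$, then $K(X,\omega')=K(X,\omega)$ as in Step 3, so $\omega'\in O$. As $\varphi$ is a bijection, $\varphi(O)$ contains the basic open set of all ends of $T$ through $(n,K_n(\omega))$, which contains $\varphi(\omega)$. So $\varphi(O)$ is open. $\square$

For a one-line check, let $S$ be the vertex set of a ray $0,1,2,\dots$ and $U_n=\{0,\dots,n-1\}$. Each $S\setminus U_n$ has one component, $T$ is a ray, and both spaces are a single point.

### 1.3 From finite sets to dispersed sets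

Where did we use that the $U_n$ are finite? Only in Step 2, to have $K(U_n,\omega)$ at all, and in Step 5. The other steps use that the $U_n$ increase from $\emptyset$ to $S$, together with (3). So finiteness can be weakened.

**Definition (dispersed).** A set $U\subseteq S$ is *dispersed* if for every end $\omega$ there is a finite $X\subseteq S$ with $K(X,\omega)\cap U=\emptyset$.

Finite sets are dispersed: take $X=U$. Finite unions of dispersed sets are dispersed: if $X_1,X_2$ serve for $U_1,U_2$ at $\omega$, then by (1) $X_1\cup X_2$ serves for $U_1\cup U_2$.

*Examples.* In a rooted tree, each level $L_n$ is dispersed, however large. If the ray of $\omega$ from the root is $r_0r_1\dots$, then deleting $r_n$ leaves the tail of this ray in the part of the tree above and including $r_{n+1}$, which avoids $L_n$. On the other hand, in the complete digraph on an infinite set $V$ no infinite set is dispersed, since $K(X,\omega)=V\setminus X$.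

**Theorem 3.** Let $(S,\mathcal C)$ be a connectoid such that $S$ is a countable union of dispersed sets. Then $\Omega(S,\mathcal C)$ is homeomorphic to the end space of a tree. In particular, this holds whenever $S$ is countable.

*Proof.* Since finite unions of dispersed sets are dispersed, we may write $S=\bigcup_nU_n$ with $\emptyset=U_0\subseteq U_1\subseteq\cdots$, all dispersed. Step 1 applies word for word. We redo the two steps that used finiteness.

**Step 2′ (the map).** Given $\omega$ and $n$, choose a finite $X$ with $K(X,\omega)\cap U_n=\emptyset$. The set $K(X,\omega)$ is a nonempty connected subset of $S\setminus U_n$; let $K_n(\omega)$ be the component of $S\setminus U_n$ containing it. Since $K(X,\omega)$ contains a tail of each necklace in $\omega$, so does $K_n(\omega)$, and (3) holds. Two components of $S\setminus U_n$ that both contain a tail of the same necklace intersect, hence are equal; so $K_n(\omega)$ does not depend on the choice of $X$. Finally, $K_{n+1}(\omega)$ is a connected subset of $S\setminus U_n$ containing tails of the necklaces in $\omega$, so it meets $K_n(\omega)$ and lies in it. Put $\varphi(\omega)=(K_n(\omega))_n$.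

**Step 5′ (continuity).** Let $K_n(\omega)=K$ and let $X$ be finite with $K(X,\omega)\cap U_n=\emptyset$. For $\omega'\in\Omega(X,\omega)$ we have $K(X,\omega')=K(X,\omega)$. This set avoids $U_n$, so $X$ may be used to compute $K_n(\omega')$, and $K(X,\omega')\subseteq K$ gives $K_n(\omega')=K$. So $\{\omega:K_n(\omega)=K\}$ contains $\Omega(X,\omega)$ for each of its points $\omega$, and it is open.

Steps 3, 4 and 6 used only (3) and the facts that the $U_n$ increase and cover $S$, so that every finite set lies in some $U_n$ and $\bigcap_n(S\setminus U_n)=\emptyset$. They apply unchanged. If $S$ is countable, it is a countable union of singletons, which are dispersed. $\blacksquare$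

## 2. One end surrounded by isolated ends: the digraphs $D_\Gamma$

What changes for uncountable $S$? There may be no sequence of dispersed sets exhausting $S$. The complete digraph on an uncountable set $V$ is an instance: its dispersed sets are finite, so countably many of them cannot cover $V$. But its end space is a point, so a failing hypothesis is not yet a counterexample.

For countable $S$, the sets $\Omega(U_n,\omega)$ form a countable neighborhood base at $\omega$. For uncountable $S$ this may fail, but it can fail in graphs too. Take the complete graph on an uncountable set $V$ and attach a disjoint ray at each $v\in V$. Deleting a finite set separates only finitely many of the attached rays from the big end, and any finite set of attached rays can be separated. So the neighborhoods of the big end are the cofinite sets containing it, and there is no countable base.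

So we must find something that a digraph can do and a graph cannot. The directed triangle gives a hint. Attach a ray to *two* vertices $u,v$ of a big complete digraph, so that one enters the ray only from $u$ and leaves it only to $v$. Then deleting $u$ cuts off the ray, and so does deleting $v$. A ray attached to both $u$ and $v$ in an undirected graph is cut off only if both are deleted. So we attach one such ray for each edge of an auxiliary graph.

**Construction.** Let $\Gamma$ be a simple graph with infinite vertex set $V$ and edge set $E$. Regard edges as $2$-subsets of $V$ and fix a naming $e=\{e^-,e^+\}$ for each $e\in E$. Let $E(v)$ be the set of edges at $v$. Let $D_\Gamma$ be the digraph with vertex set $S=V\cup\{(e,i):e\in E,\ i\in\mathbb N\}$ and arcs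

- $u\to v$ for all distinct $u,v\in V$;
- $(e,i)\to(e,i+1)$ and $(e,i+1)\to(e,i)$ for all $e\in E$, $i\in\mathbb N$;
- $e^-\to(e,0)$ and $(e,0)\to e^+$ for all $e\in E$.

We consider the connectoid induced by the finite strongly connected vertex sets, and write $\Omega(D_\Gamma)$ for its end space. Put $A_e=\{(e,i):i\in\mathbb N\}$ and, for finite $X\subseteq S$,
$$E_X=\{e\in E: e\cap X\neq\emptyset\ \text{ or }\ A_e\cap X\ne\emptyset\}.$$
This will turn out to be the set of edges whose rays are cut off by $X$.

**Lemma 4.** The ends of the connectoid of $D_\Gamma$ are an end $\omega$, containing all necklaces $\bigcup_i\{v_i,v_{i+1}\}$ with distinct $v_0,v_1,\dots\in V$, and for each $e\in E$ an end $a_e$ containing the necklace $A_e$. These ends are pairwise distinct, each $a_e$ is isolated, and for every finite $X\subseteq S$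
$$\Omega(X,\omega)=\{\omega\}\cup\{a_e:e\in E\setminus E_X\}. \tag{4}$$
Moreover,
$$E_{\{v\}}=E(v)\ \text{ for } v\in V,\qquad E_X\subseteq\bigcup_{v\in Y}E(v)\ \text{ with the finite set } Y=(X\cap V)\cup\bigcup\{e:A_e\cap X\neq\emptyset\}. \tag{5}$$

*Proof.* **Step 1 (the big component).** We find the component of $S\setminus X$ that contains what remains of $V$. Let
$$M_X=(V\setminus X)\cup\bigcup_{e\in E\setminus E_X}A_e .$$
This set is connected. Indeed, $V\setminus X$ is nonempty, and each of its subsets is strongly connected. For $e\notin E_X$, each set $\{e^-,e^+,(e,0),\dots,(e,i)\}$ lies in $M_X$. It is strongly connected because of the cycle $e^-\to(e,0)\to e^+\to e^-$ and the two-way arcs along $A_e$. Two sets of this kind, for edges $e$ and $f$, are joined by $\{e^-,f^-\}$. Let $K_X$ be the component of $S\setminus X$ containing $M_X$.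

**Step 2 (what is cut off).** We show that for $e\in E_X$ some tail of $A_e$ is contained in a component of $S\setminus X$ that is a subset of $A_e$.

Suppose first that $A_e\cap X\neq\emptyset$, and let $k$ be maximal with $(e,k)\in X$. The set $\{(e,i):i>k\}$ is connected. It does not contain $(e,0)$, so the only arcs of $D_\Gamma$ joining it to other vertices run to and from $(e,k)\in X$. So it is a component of $S\setminus X$.

Now suppose that $A_e\cap X=\emptyset$; then $e\cap X\ne\emptyset$. A strongly connected set meeting both $A_e$ and its complement contains an arc entering $A_e$ and an arc leaving $A_e$. The only entering arc is $e^-\to(e,0)$ and the only leaving arc is $(e,0)\to e^+$. So such a set contains both $e^-$ and $e^+$, and hence it meets $X$. Thus no connected subset of $S\setminus X$ meets both $A_e$ and its complement. As $A_e$ is connected, it is a component of $S\setminus X$.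

**Step 3 (the ends).** The sets $\{(e,i),(e,i+1)\}$ show that $A_e$ is a necklace; let $a_e$ be its end. For distinct $v_0,v_1,\dots\in V$ the sets $\{v_i,v_{i+1}\}$ define a necklace whose tails avoiding $X$ lie in $V\setminus X\subseteq K_X$. So all these necklaces are equivalent; call their end $\omega$. Then $K(X,\omega)=K_X$ for all finite $X$.

There are no other ends. Let $N$ be a necklace not in $\omega$. For some finite $X$ it has a tail in a component $K\ne K_X$ of $S\setminus X$. Since $V\setminus X\subseteq K_X$, the set $K$ avoids $V$. There are no arcs between different sets $A_e$, and $K$ is strongly connected, so $K$ lies in a single $A_e$. Thus some tail of $N$ lies in $A_e$. Let $X'$ be any finite set. A tail of $N$ inside $A_e\setminus X'$ is infinite, so it meets every tail of $A_e$, in particular one that avoids $X'$. Hence both tails lie in the same component of $S\setminus X'$. So $N\in a_e$.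

**Step 4 (the topology).** For $X=\{(e,0)\}$, Step 2 says that $\{(e,i):i\ge1\}$ is a component of $S\setminus X$. It contains no tail of $A_f$ for $f\ne e$, and it is not $K_X$. So $\Omega(\{(e,0)\},a_e)=\{a_e\}$. Hence each $a_e$ is isolated and differs from all $a_f$, $f\ne e$, and from $\omega$.

For (4): if $e\notin E_X$, then $A_e\subseteq M_X\subseteq K_X$, so $a_e\in\Omega(X,\omega)$. If $e\in E_X$, then by Step 2 a tail of $A_e$ lies in a component contained in $A_e$; this is not $K_X$, which meets $V$. So $a_e\notin\Omega(X,\omega)$.

For (5): $e\cap\{v\}\ne\emptyset$ means $e\in E(v)$, and $A_e\cap\{v\}=\emptyset$. If $e\in E_X$, then either $e$ contains a vertex of $X\cap V$, or $A_e\cap X\ne\emptyset$ and then both endvertices of $e$ are in $Y$. $\square$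

So the space $\Omega(D_\Gamma)$ consists of isolated points $a_e$ and one more point $\omega$. A set of points $a_e$ is cut off from $\omega$ by a finite set if and only if finitely many stars $E(v)$ of $\Gamma$ cover its edges. Each edge lies in exactly *two* of these stars.

## 3. Giving each ray one owner

Can a graph realize this space? The first thing to try is to forget the directions: let $V$ be complete and join $(e,0)$ to both endvertices of $e$. For a finite $X$, the ray $A_e$ is then cut off from the end of $V$ only if $e\subseteq X$ or $A_e\cap X\neq\emptyset$, and this holds for only finitely many $e$. In $\Omega(D_\Gamma)$ the single vertex $v$ cuts off all of $E(v)$. So the natural bijection is not a homeomorphism as soon as $\Gamma$ has a vertex of infinite degree.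

The second thing to try is to attach $A_e$ to only *one* endvertex $o(e)$ of $e$. Deleting $v$ now cuts off those $e\in E(v)$ that are attached to $v$. The remaining edges at $v$ must be cut off by hand, one vertex for each edge, so there should be only finitely many of them.

**Definition (owner function).** An *owner function* for $\Gamma$ is a map $o:E\to V$ with $o(e)\in e$ for all $e$ such that for every $w\in V$ only finitely many $e\in E(w)$ have $o(e)\ne w$.

If we direct each $e$ away from $o(e)$, then the edges $e\in E(w)$ with $o(e)\neq w$ are those directed toward $w$. So an owner function is the same as an orientation of $\Gamma$ with all in-degrees finite.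

*Examples.* An infinite star has an owner function: its center owns every edge, and each leaf fails to own just one edge. The complete graph on $\mathbb N$ has one: let the smaller endvertex own each edge; then $w$ fails to own only the $w$ edges to smaller numbers. The same rule works for every graph on $\mathbb N$.

**Lemma 5.** If $\Gamma$ has an owner function, then $\Omega(D_\Gamma)$ is homeomorphic to the end space of a graph.

*Proof.* Let $G$ be the graph on $S=V\cup\{(e,i):e\in E,i\in\mathbb N\}$ in which $V$ is complete, each $A_e$ is a ray $(e,0)(e,1)\dots$, and $(e,0)$ is joined to $o(e)$.

**Step 1 (the ends of $G$).** A ray with only finitely many vertices in $V$ has a tail in $G-V$, whose components are the $A_e$. So every ray either has a tail in some $A_e$ or meets $V$ infinitely often. Rays of the second kind exist since $V$ is infinite, and they are all equivalent since $V\setminus X$ is complete for every finite $X$. Let $\omega'$ be their end, and $a'_e$ the end of $A_e$. Deleting $(e,0)$ leaves the component $\{(e,i):i\ge 1\}$, in which only the end $a'_e$ lives. So the $a'_e$ are isolated, and all these ends are distinct. For finite $X$ we claim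
$$\Omega(X,\omega')=\{\omega'\}\cup\{a'_e:e\notin E'_X\},\qquad E'_X=\{e:o(e)\in X\text{ or }A_e\cap X\neq\emptyset\}. \tag{6}$$
If $e\notin E'_X$, then $A_e$ is joined in $G-X$ to $o(e)\in V\setminus X\subseteq K(X,\omega')$. If $A_e\cap X\ne\emptyset$, the part of $A_e$ beyond the last vertex of $X$ on it is a component of $G-X$. If $A_e\cap X=\emptyset$ and $o(e)\in X$, then $A_e$ is a component of $G-X$.

**Step 2 (comparing neighborhoods).** By (4) and (6), the bijection $\omega\mapsto\omega'$, $a_e\mapsto a'_e$ is a homeomorphism if every $E'_X$ is contained in some $E_{X'}$ and every $E_X$ in some $E'_{X'}$, with $X,X'$ finite. Since $o(e)\in e$, we have $E'_X\subseteq E_X$. Conversely, for $v\in V$ the set $T_v=\{e\in E(v):o(e)\ne v\}$ is finite, so $X_v=\{v\}\cup\{(e,0):e\in T_v\}$ is finite. Each $e\in E(v)$ has $o(e)=v\in X_v$ or $(e,0)\in X_v$, so $E(v)\subseteq E'_{X_v}$. With the finite set $Y$ from (5), we get $E_X\subseteq\bigcup_{v\in Y}E(v)\subseteq E'_{X'}$ for $X'=\bigcup_{v\in Y}X_v$. $\square$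

The exact point at which this attempt stops is a graph $\Gamma$ without an owner function. Countable graphs always have one, so we must look at uncountable $\Gamma$.

**Lemma 6.** The complete bipartite graph $K_{\aleph_0,\aleph_1}$ with sides $\mathbb N$ and $W$, $|W|=\aleph_1$, has no owner function.

*Proof.* Suppose that $o$ is one. For each $w\in W$, all but finitely many $n\in\mathbb N$ satisfy $o(nw)=w$; choose such an $n$ and call it $n_w$. As $W$ is uncountable and $\mathbb N$ is countable, some $n$ equals $n_w$ for infinitely many $w$. So infinitely many edges $nw\in E(n)$ have $o(nw)=w\neq n$, which contradicts the condition on $o$ at the vertex $n$. $\square$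

This does not yet prove anything about arbitrary graphs $G$: a graph might realize $\Omega(D_\Gamma)$ in a way that does not resemble $D_\Gamma$. We need a property of *all* graph end spaces that forces owners to exist.

## 4. In a graph, a partition generates the neighborhoods of an end

In the graph of Lemma 5, the ends other than $\omega'$ fall into classes according to the vertex at which they are attached. One finite set cuts off a whole class, and a finite set touches only finitely many classes. The next lemma says that such a partition exists at every end of every graph. The stars $E(v)$ in $\Omega(D_\Gamma)$, by contrast, overlap.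

For a set $C$ of vertices, let $N(C)$ be the set of vertices outside $C$ with a neighbor in $C$.

**Lemma 7.** Let $\omega$ be an end of a graph $G$. There is a partition $\mathcal P$ of $\Omega(G)\setminus\{\omega\}$ such that

1. for every $P\in\mathcal P$ there is a finite $F\subseteq V(G)$ with $\Omega(F,\omega)\cap P=\emptyset$;
2. for every finite $X\subseteq V(G)$, the set $\Omega(G)\setminus\Omega(X,\omega)$ is covered by finitely many members of $\mathcal P$.

The plan is to find a set $B$ of vertices that "carries" $\omega$ and such that every other end lives in a component of $G-B$ with finite neighborhood; then we classify the ends by that neighborhood. Which vertices should $B$ contain? Surely those that cannot be separated from $\omega$ by a finite set. These alone do not suffice. Consider a ray $s_0s_1\dots$ with further disjoint rays attached at its vertices, and let $\omega$ be the end of $s_0s_1\dots$. Every vertex can be separated from $\omega$ by deleting one later vertex $s_i$. So there are no such vertices at all, and removing none of the vertices separates nothing. Here $B$ should contain the ray $s_0s_1\dots$. In general we put in both kinds of vertices.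

We use the star–comb lemma (Diestel, *Graph Theory*, Lemma 8.2.2). A *comb* is the union of a ray, its spine, with infinitely many disjoint finite paths (possibly trivial) having precisely their first vertex on the spine; the last vertices of these paths are its *teeth*. The lemma says: if $U$ is an infinite set of vertices in a connected graph $H$, then $H$ contains a comb with all teeth in $U$ or a subdivided infinite star with all leaves in $U$.

*Proof of Lemma 7.* Let $\Delta$ be the set of vertices $v$ with $v\in K(Y,\omega)$ for every finite $Y\not\ni v$. By Zorn's lemma, let $\mathcal R$ be a maximal set of pairwise disjoint rays belonging to $\omega$. Put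
$$B=\Delta\cup\bigcup_{R\in\mathcal R}V(R).$$
By maximality of $\mathcal R$, no ray of $\omega$ lies in $G-B$.

**Step 1 ($B$ converges to $\omega$).** We show that for every finite $Y$ the set $B\setminus K(Y,\omega)$ is finite. By definition, $\Delta\setminus Y\subseteq K(Y,\omega)$. A ray $R\in\mathcal R$ avoiding $Y$ is connected and has a tail in $K(Y,\omega)$, so it lies in $K(Y,\omega)$. Since the rays in $\mathcal R$ are disjoint, only finitely many of them meet $Y$, and each of these has all but finitely many vertices in $K(Y,\omega)$.

**Step 2 (finite neighborhoods).** We show that every component $C$ of $G-B$ has finite $N(C)$. Note that $N(C)\subseteq B$. Suppose that $N(C)$ is infinite. For each $b\in N(C)$ choose one edge $bc_b$ with $c_b\in C$, and let $H$ consist of $G[C]$ and all these edges. Then $H$ is connected and each $b\in N(C)$ has degree $1$ in $H$. Apply the star–comb lemma to $H$ and $U=N(C)$.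

*Comb.* All vertices of the spine except possibly the first have degree at least $2$ in $H$, so the spine has a tail in $C$. Let $\eta$ be the end of $G$ containing the spine. Since $C\subseteq G-B$ contains no ray of $\omega$, we have $\eta\neq\omega$. Take a finite $Y$ with $K(Y,\eta)\ne K(Y,\omega)$. All but finitely many of the disjoint paths from the spine to the teeth avoid $Y$ and start on a tail of the spine that lies in $K(Y,\eta)$. So infinitely many teeth lie in $B\cap K(Y,\eta)\subseteq B\setminus K(Y,\omega)$, contradicting Step 1.

*Star.* The center $c$ has infinite degree in $H$, so $c\in C$. Hence $c\notin B$, and in particular $c\notin\Delta$. So there is a finite $Y\not\ni c$ with $c\notin K(Y,\omega)$. The paths of the subdivided star from $c$ to its leaves share only $c$, so infinitely many of them avoid $Y$. Their leaves lie in the component of $G-Y$ containing $c$, which is not $K(Y,\omega)$. So infinitely many leaves lie in $B\setminus K(Y,\omega)$, contradicting Step 1.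

**Step 3 (each other end lives in one component of $G-B$).** We show that for every end $\eta\ne\omega$ there is a unique component $C_\eta$ of $G-B$ containing tails of all rays of $\eta$. Take a finite $Y$ with $K(Y,\eta)\ne K(Y,\omega)$. Then $B\cap K(Y,\eta)\subseteq B\setminus K(Y,\omega)$ is finite by Step 1, so $Y'=Y\cup(B\cap K(Y,\eta))$ is finite. By (1), $K(Y',\eta)\subseteq K(Y,\eta)\setminus Y'$, and this avoids $B$. So the connected set $K(Y',\eta)$ lies in one component of $G-B$, and it contains tails of all rays of $\eta$. Uniqueness is clear, since distinct components are disjoint and tails of one ray intersect.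

**Step 4 (the partition, and property 1).** For finite $F\subseteq B$ let $P_F=\{\eta\neq\omega:N(C_\eta)=F\}$, and let $\mathcal P$ consist of the nonempty sets $P_F$. By Steps 2 and 3 this is a partition of $\Omega(G)\setminus\{\omega\}$. Let $\eta\in P_F$. Then $C_\eta$ is connected, avoids $F$, and has all its outside neighbors in $F$, so it is a component of $G-F$ and $K(F,\eta)=C_\eta$. It contains no ray of $\omega$, so $C_\eta\ne K(F,\omega)$ and $\eta\notin\Omega(F,\omega)$. Thus $\Omega(F,\omega)\cap P_F=\emptyset$.

**Step 5 (property 2).** Given a finite $X$, we replace it by a finite subset of $B$ that cuts off at least as much, and then see which classes are affected. Put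
$$X'=(X\cap B)\cup\bigcup\{N(C):C\text{ a component of }G-B,\ C\cap X\ne\emptyset\},\qquad X''=X'\cup(B\setminus K(X',\omega)).$$
Only finitely many components $C$ meet $X$, so $X'$ is a finite subset of $B$ by Step 2, and $X''$ is finite by Step 1.

First, $K(X',\omega)\cap X=\emptyset$. The vertices in $X\cap B$ are in $X'$. If $x\in X\setminus B$ lies in the component $C$ of $G-B$, then $N(C)\subseteq X'$ and $C\cap X'=\emptyset$, so $C$ is a component of $G-X'$. It contains no ray of $\omega$, so $C\ne K(X',\omega)$ and $x\notin K(X',\omega)$. Hence $K(X',\omega)$ is a connected set avoiding $X$ that contains tails of the rays of $\omega$, and so $K(X',\omega)\subseteq K(X,\omega)$.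

Now let $\eta\neq\omega$ with $N(C_\eta)\not\subseteq X''$. Some $b\in N(C_\eta)\subseteq B$ is not in $X''$, so $b\in K(X',\omega)$. Since $C_\eta$ avoids $B\supseteq X'$ and $b$ has a neighbor in $C_\eta$, we get $C_\eta\subseteq K(X',\omega)\subseteq K(X,\omega)$. So $\eta\in\Omega(X,\omega)$. Therefore
$$\Omega(G)\setminus\Omega(X,\omega)\subseteq\bigcup_{F\subseteq X''}P_F,$$
and this is a finite union, since $X''$ has only finitely many subsets. $\square$

*Example.* Let $G$ be a complete graph on an infinite set $V$ with a ray attached at each $v\in V$, and let $\omega$ be the end of $V$. Then $\Delta=V$. Partition $V$ into countably infinite sets and let $\mathcal R$ consist of one ray through all vertices of each of them. This is maximal, since every ray of $\omega$ meets $V$. So $B=V$, the components of $G-B$ are the attached rays, each with a one-element neighborhood, and $\mathcal P$ consists of singletons.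

## 5. The partition produces owners

**Proposition 8.** If $\Omega(D_\Gamma)$ is homeomorphic to a subspace of $\Omega(G)$ for some graph $G$, then $\Gamma$ has an owner function.

*Proof.* Let $h:\Omega(D_\Gamma)\to\Omega(G)$ be an embedding and $\omega^*=h(\omega)$. Let $\mathcal P$ be the partition from Lemma 7 for $\omega^*$. Since $h$ is injective, each $h(a_e)$ is different from $\omega^*$ and so lies in a member of $\mathcal P$. Let $\mathcal Q$ be the partition of $E$ in which $e$ and $f$ are in the same class if and only if $h(a_e)$ and $h(a_f)$ are in the same class of $\mathcal P$.

**Step 1 (each class is covered by finitely many stars).** We show that each $Q\in\mathcal Q$ is contained in $\bigcup_{v\in Y_Q}E(v)$ for some finite $Y_Q\subseteq V$. By Lemma 7(1) there is a finite $F\subseteq V(G)$ such that $\Omega(F,\omega^*)$ contains no $h(a_e)$ with $e\in Q$. By continuity of $h$ and (2), there is a finite $X\subseteq S$ with $\Omega(X,\omega)\subseteq h^{-1}(\Omega(F,\omega^*))$. So $a_e\notin\Omega(X,\omega)$ for every $e\in Q$, which by (4) means $Q\subseteq E_X$. By (5), $E_X$ is covered by finitely many stars.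

**Step 2 (each star is covered by finitely many classes).** We show that each $E(v)$ is covered by finitely many members of $\mathcal Q$. By (4) and (5), $\Omega(\{v\},\omega)$ is an open neighborhood of $\omega$ containing no $a_e$ with $e\in E(v)$. As $h$ is an embedding, $h(\Omega(\{v\},\omega))$ is the intersection of the image of $h$ with an open set of $\Omega(G)$, and by (2) this open set contains $\Omega(X,\omega^*)$ for some finite $X\subseteq V(G)$. As $h$ is injective, $\Omega(X,\omega^*)$ contains no $h(a_e)$ with $e\in E(v)$. By Lemma 7(2), finitely many members of $\mathcal P$ cover all these $h(a_e)$, so finitely many members of $\mathcal Q$ cover $E(v)$.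

**Step 3 (owners).** Steps 1 and 2 let us choose one endvertex for each edge. For $e\in Q\in\mathcal Q$ we have $e\cap Y_Q\ne\emptyset$ by Step 1; choose $o(e)\in e\cap Y_Q$. To check the finiteness condition, let $w\in V$, and by Step 2 let $E(w)\subseteq Q_1\cup\dots\cup Q_k$. If $e\in E(w)$ and $o(e)=v\ne w$, then $e=vw$ with $v$ in the finite set $Y_{Q_1}\cup\dots\cup Y_{Q_k}$. As $\Gamma$ is simple, there are only finitely many such $e$. $\square$

**Theorem 9.** Let $\Gamma=K_{\aleph_0,\aleph_1}$ be the complete bipartite graph with sides $\mathbb N$ and $W$, $|W|=\aleph_1$. Then the end space of the connectoid of $D_\Gamma$ (where $|S|=\aleph_1$) is not homeomorphic to $\Omega(G)$, nor to a subspace of $\Omega(G)$, for any undirected graph $G$. Hence the answer to the question is **no**.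

*Proof.* The set $S$ consists of $\aleph_1$ vertices of $\Gamma$ and $\aleph_0$ vertices for each of the $\aleph_1$ edges, so $|S|=\aleph_1$. If $\Omega(D_\Gamma)$ were homeomorphic to a subspace of $\Omega(G)$, possibly to all of it, then $\Gamma$ would have an owner function by Proposition 8. By Lemma 6 it has none. $\blacksquare$

**Corollary 10.** The least cardinality of $S$ in a connectoid whose end space is not the end space of a graph is exactly $\aleph_1$.

*Proof.* By Theorem 3, if $S$ is countable then the end space is that of a tree, which is a graph. Theorem 9 gives an example with $|S|=\aleph_1$. $\blacksquare$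

The attempt of Section 3 therefore succeeds exactly when any graph succeeds.

**Theorem 11.** For every simple graph $\Gamma$ with infinite vertex set the following are equivalent:

- (a) $\Omega(D_\Gamma)$ is homeomorphic to the end space of a graph;
- (b) $\Omega(D_\Gamma)$ is homeomorphic to a subspace of the end space of a graph;
- (c) $\Gamma$ has an orientation with all in-degrees finite.

*Proof.* (a) implies (b) trivially. An orientation with all in-degrees finite is the same as an owner function, so (b) implies (c) by Proposition 8, and (c) implies (a) by Lemma 5. $\blacksquare$
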